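
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Deciding the diameter of the walk graph of a hom-shift}


\begin{abstract}
For a finite connected graph $\mathcal H$ with at least one edge and $d\ge 2$, let $\mathcal H^d_{\mathrm{walk}}$ be the graph whose vertices are the graph homomorphisms $\mathbb Z^{d-1}\to\mathcal H$, two of them being adjacent when their values are adjacent at every site. We show that, for fixed $n$ and $d$, the problem of deciding from $\mathcal H$ whether the diameter of $\mathcal H^d_{\mathrm{walk}}$ equals $n$ is decidable if and only if $d=2$ or $n\le 1$. For $d\ge3$ and $n\ge2$ it is undecidable even if all vertices of $\mathcal H$ have loops, or none has, and the diameter is known to be $n$ or $n+1$; we also locate the problem in the arithmetical hierarchy. The proof turns the question into a game in which one side draws a picture of a halting computation and the other side must show that the picture is defective, although the constraints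 of a homomorphism do not distinguish the directions of $\mathbb Z^{d-1}$.
\end{abstract}

\section{The question and the answer}

\subsection{Walk graphs and their diameters}

Graphs in this paper are undirected and have no multiple edges. Self-loops are permitted, and a vertex with a loop is adjacent to itself. Throughout, $\mathcal H$ is a finite connected graph with at least one edge, and $u\sim v$ means that $u$ and $v$ are adjacent. Every vertex of $\mathcal H$ has a neighbor, possibly itself.

For $k\ge1$ regard $\mathbb Z^k$ as the Cayley graph for the standard generators $e_1,\dots,e_k$: the neighbors of a site $i$ are the $2k$ sites $i\pm e_j$. The \emph{hom-shift} $X^k_{\mathcal H}$ is the set of graph homomorphisms $x:\mathbb Z^k\to\mathcal H$, that is, of maps with $x_i\sim x_j$ whenever $i,j$ are adjacent. If $u\sim v$, the \emph{parity pattern} that is $u$ on the sites with even coordinate sum and $v$ on the other sites lies in $X^k_{\mathcal H}$; so every vertex of $\mathcal H$ is the value at $0$ of some $x\in X^k_{\mathcal H}$.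

Fix $d\ge2$, put $k=d-1$ and write $X=X^k_{\mathcal H}$. The \emph{walk graph} $\mathcal H^d_{\mathrm{walk}}$ has vertex set $X$, and $x,y\in X$ are adjacent if $x_i\sim y_i$ for all $i\in\mathbb Z^k$. For $d=2$ its vertices are the bi-infinite walks on $\mathcal H$. Let $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})\in\mathbb N\cup\{\infty\}$ be its diameter in the graph metric, with value $\infty$ if two vertices are at infinite distance or if distances are unbounded.

A \emph{walk of length $N$} from $x$ to $y$ is a sequence $x=g_0,g_1,\dots,g_N=y$ in $X$ with consecutive terms adjacent; thus $\operatorname{dist}(x,y)\le n$ means that there is a walk of some length $N\le n$. It is useful to read $t$ in $g_t(i)$ as one more coordinate. For $Q\subset\mathbb Z^k$ and homomorphisms $u,w:Q\to\mathcal H$, call a homomorphism $Q\times\{0,\dots,N\}\to\mathcal H$ that equals $u$ on $Q\times\{0\}$ and $w$ on $Q\times\{N\}$ a \emph{filling of thickness $N$ between $u$ and $w$}. (The domain has the adjacency of $\mathbb Z^{k+1}=\mathbb Z^d$.) A walk of length $N$ from $x$ to $y$ is exactly a filling of thickness $N$ with $Q=\mathbb Z^k$. So $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})\le n$ says that for any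 two points of $X$ there is a slab in $\mathbb Z^d$ of some thickness at most $n$ that can be filled with these points on its two faces.

\begin{example}\label{ex:path}
Let $\mathcal H$ be the path $0,1,\dots,n$ with a loop at each vertex: $j\sim j'$ iff $|j-j'|\le1$. Then $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=n$ for every $d$. Along a walk the value at a site changes by at most $1$ in each step, so the constants $0$ and $n$ have distance at least $n$. Conversely, for $x,y\in X$ put
\[
g_t(i)=\max\bigl(x_i-t,\;y_i-(n-t),\;0\bigr),\qquad 0\le t\le n .
\]
Each of the three terms changes by at most $1$ when $t$ changes by $1$ or $i$ moves to a neighbor, so the same holds for the maximum. As $g_0=x$ and $g_n=y$, this is a walk of length $n$. In words: $x$ sinks, and $y$ emerges just in time.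
\end{example}

\begin{example}\label{ex:triangle}
The diameter can be infinite. Let $\mathcal H$ be the triangle with vertex set $\mathbb Z/3$, without loops, and $d=2$. For $g\in X$ and $i\ge0$ let $\omega_i(g)$ be the sum of the $i$ steps $\pm1$ of $g$ from site $0$ to site $i$. If $g$ and $g'$ are adjacent, the four values of $g$ and $g'$ at $j,j+1$ form a closed walk of length $4$; the sum of its four steps $\pm1$ is even, divisible by $3$ and at most $4$ in absolute value, hence $0$. Adding over $j=0,\dots,i-1$ gives $|\omega_i(g)-\omega_i(g')|\le2$. So a walk of length $N$ changes $\omega_i$ by at most $2N$, for every $i$. But $\omega_i(x)=i$ for $x_i=i\bmod 3$, while $\omega_i(y)\in\{0,1\}$ for the walk $y$ that is $0$ at even and $1$ at odd sites. Hence $\operatorname{dist}(x,y)=\infty$.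
\end{example}

Chandgotia and Marcus \cite{CM} ask the following.

\begin{quote}
\emph{Fix $n\in\mathbb N$ and $d\ge2$. Is there an algorithm to decide whether $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=n$ for undirected graphs $\mathcal H$?}
\end{quote}

\noindent The algorithm may depend on $n$ and $d$; its only input is a finite connected graph $\mathcal H$ with at least one edge. If it exists, we call the problem decidable for $(n,d)$.

\subsection{The result}

Recall that a set of finite graphs is $\Sigma^0_1$ if it is recursively enumerable (r.e.), and $\Pi^0_1$ if its complement is; complements are taken within the finite connected graphs with at least one edge. A set is $\Pi^0_1$-hard if every $\Pi^0_1$ set can be reduced to it by a computable map, and $\Pi^0_1$-complete if it is $\Pi^0_1$ and $\Pi^0_1$-hard; likewise for $\Sigma^0_1$. The set of Turing machines that halt on the blank tape is $\Sigma^0_1$-complete, so a computable reduction of non-halting (halting) to a set proves that the set is $\Pi^0_1$-hard ($\Sigma^0_1$-hard). A $\Pi^0_1$-hard set is not r.e., and the complement of a $\Sigma^0_1$-hard set is not r.e.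

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(A)] If $d=2$ and $n$ is arbitrary, or if $n\in\{0,1\}$ and $d\ge2$ is arbitrary, it is decidable whether $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=n$.
\item[(B)] Let $d\ge3$ and $n\ge2$. There is a computable map taking a Turing machine $M$ to a finite connected graph $\mathcal H_n(M)$, all of whose vertices have loops, such that
\[
\operatorname{diam}\bigl(\mathcal H_n(M)^d_{\mathrm{walk}}\bigr)=
\begin{cases} n &\text{if $M$ does not halt on the blank tape,}\\
n+1&\text{if $M$ halts on the blank tape.}\end{cases}
\]
Hence the problem is undecidable for $(n,d)$, even under the promise that all vertices have loops and the diameter is $n$ or $n+1$.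
\item[(C)] Let $d\ge3$ and $n\ge2$.
\begin{itemize}
\item[(i)] The problem stays undecidable for graphs without loops, under the promise that the diameter is $n$ or $n+1$.
\item[(ii)] The set $\{\mathcal H:\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})\le n\}$ is $\Pi^0_1$-complete.
\item[(iii)] The set $\{\mathcal H:\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=2\}$ is $\Pi^0_1$-complete. For $n\ge3$, the set $\{\mathcal H:\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=n\}$ is an intersection of a $\Pi^0_1$ set and a $\Sigma^0_1$ set and is both $\Pi^0_1$-hard and $\Sigma^0_1$-hard; so neither it nor its complement is r.e.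
\end{itemize}
\end{itemize}
In particular, the problem is decidable for $(n,d)$ if and only if $d=2$ or $n\le1$.
\end{theorem}

\subsection{What to expect, and the idea}\label{sec:idea}

For $d=2$ the slab is a strip of bounded width, and a finite automaton can run along it; this gives decidability. For $d\ge3$ the slab has at least two unbounded directions, which leaves room for the space-time diagram of a computation, so undecidability is the natural guess. Three things stand in the way.

\emph{The quantifiers.} The condition $\operatorname{diam}\le n$ says that \emph{for all} $x,y$ \emph{there is} a filling. The most direct encoding would make the existence of a filling mean that a computation can be drawn. Here we want the opposite: one bad pair $(x,y)$ should exist if and only if $M$ halts. So we let $x$ be a \emph{challenge}, a picture claiming to be a halting computation, and let the first layer $g_1$ of the walk be a \emph{response}, which must show that the picture is defective: starting from the lower left corner of the alleged computation, it must give a route that leads to an error or never ends. A response exists for every challenge exactly when no correct picture exists.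

\emph{Symmetry.} Homomorphisms to an undirected graph obey one and the same symmetric rule in all directions; the rule knows neither left from right nor horizontal from vertical. We let each site of the picture carry a label in $(\mathbb Z/3)^k$. In a correct picture the label of $i$ is $i\bmod 3$, so that differences of neighboring labels tell directions. The challenger may of course choose the labels badly, and we must prove that this never leaves the responder without an answer.

\emph{Everything else.} The distances between \emph{all} other pairs must remain at most $n$. This is achieved by hanging challenge and response letters on the looped path of Example~\ref{ex:path}, where there is an explicit short walk between any two points.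

Section~\ref{sec:A} proves (A). Section~\ref{sec:gadget} shows how the diameter detects unanswerable challenges. Section~\ref{sec:toy} introduces the form of the responses and works out a first example of an unanswerable challenge. Section~\ref{sec:tiles} encodes halting by rectangles of tiles, and Sections~\ref{sec:scheme} and~\ref{sec:converse} show that a suitable system of challenges is always answerable if and only if there is no such rectangle. Section~\ref{sec:final} collects the results and proves (C).

\section{The decidable cases}\label{sec:A}

\begin{proposition}\label{prop:small}
Let $d\ge2$.
\begin{itemize}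
\item[(a)] $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=0$ iff $\mathcal H$ has exactly one vertex.
\item[(b)] $\operatorname{diam}(\mathcal H^d_{\mathrm{walk}})=1$ iff either $\mathcal H$ has at least two vertices and all pairs of vertices, equal or not, are adjacent, or $\mathcal H$ is the complete graph $K_2$ without loops.
\end{itemize}
\end{proposition}

\begin{proof}
(a) If $\mathcal H$ has one vertex, that vertex is looped and $X$ has one point. If $\mathcal H$ has at least two vertices, connectedness gives an edge $uv$ with $u\ne v$, and the two parity patterns on $u,v$ are distinct points of $X$.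

(b) If all pairs of vertices are adjacent, then any two points of $X$ are adjacent, and $X$ has at least two points when there are at least two vertices. For $\mathcal H=K_2$ the set $X$ consists of the two parity patterns, which are adjacent.

Conversely, let the diameter be $1$. Then $\mathcal H$ has at least two vertices by (a), and any two \emph{distinct} points of $X$ are adjacent. Given $a\ne b$, choose $x,y\in X$ with $x_0=a$ and $y_0=b$; these are distinct, hence adjacent, so $a\sim b$. It remains to consider loops. Suppose some vertex $u$ has no loop. Two distinct points of $X$ with value $u$ at $0$ would be adjacent, giving $u\sim u$; so there are no two such points.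
If there were distinct vertices $v,w$ other than $u$, the parity patterns with $u$ on even sites and $v$, respectively $w$, on odd sites would be two such points. So $\mathcal H$ has exactly two vertices $u,v$. If $v$ had a loop, the parity pattern with $u$ on even and $v$ on odd sites and the point that is $u$ at $0$ and $v$ elsewhere would be two such points. Hence $\mathcal H=K_2$.
\end{proof}

The conditions in Proposition~\ref{prop:small} can be checked, so the problem is decidable for $n\le1$. For $d=2$, and again in Section~\ref{sec:final}, we use compactness in the following form.

\begin{lemma}\label{lem:compact}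
Let $x,y\in X^k_{\mathcal H}$ and $N\ge0$. If for infinitely many $m$ there is a filling of thickness $N$ between the restrictions of $x$ and $y$ to $[-m,m]^k$, then there is a walk of length $N$ from $x$ to $y$.
\end{lemma}

\begin{proof}
Let $w_m$ be such fillings. Since $\mathcal H$ is finite, a diagonal argument gives a subsequence along which, for each $(i,t)\in\mathbb Z^k\times\{0,\dots,N\}$, the value $w_m(i,t)$ is eventually defined and constant. The limit has bottom $x$ and top $y$. It is a homomorphism, since each adjacency involves only two sites.
\end{proof}

\begin{proposition}
For $d=2$ and every $n\in\mathbb N$ it is decidable whether $\operatorname{diam}(\mathcal H^2_{\mathrm{walk}})=n$.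
\end{proposition}

\begin{proof}
It suffices to decide whether the diameter is at most $n$, for each $n\ge0$. Let $V$ be the vertex set of $\mathcal H$. Let $\mathcal L$ be the set of words $(u_1,w_1)\cdots(u_r,w_r)$ over $V\times V$, $r\ge1$, such that $u_1,\dots,u_r$ and $w_1,\dots,w_r$ are walks on $\mathcal H$. For $N\ge0$ let $\mathcal L_N\subset\mathcal L$ be the set of those words for which there is a filling of thickness $N$ between the two walks.

Both languages are regular. For $\mathcal L$ this is clear. For $\mathcal L_N$, take the finite automaton whose states are the walks $c=(c_0,\dots,c_N)$ on $\mathcal H$, with a transition from $c$ to $c'$ iff $c_j\sim c'_j$ for all $j$; give the state $c$ the label $(c_0,c_N)$. A path in this automaton is a filling read column by column, and $\mathcal L_N$ is the set of label sequences of finite paths with at least one state.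

We claim that $\operatorname{diam}(\mathcal H^2_{\mathrm{walk}})\le n$ iff $\mathcal L=\bigcup_{N\le n}\mathcal L_N$. This finishes the proof, because equality of regular languages is decidable.

Suppose the diameter is at most $n$. Extend a pair of finite walks to bi-infinite walks, which is possible since every vertex has a neighbor. These are joined by a walk of some length $N\le n$, and its restriction shows that the pair is in $\mathcal L_N$. Conversely, suppose $\mathcal L=\bigcup_{N\le n}\mathcal L_N$ and let $x,y\in X$. For each $m$ the restriction of $(x,y)$ to $[-m,m]$ lies in $\mathcal L_N$ for some $N\le n$. One $N$ occurs for infinitely many $m$, and Lemma~\ref{lem:compact} gives a walk of length $N$ from $x$ to $y$.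
\end{proof}

This proves part (A). \textbf{From now on $d\ge3$, so $k=d-1\ge2$, and $n\ge2$.}

\section{Challenges, responses and the diameter}\label{sec:gadget}

\begin{definition}
A \emph{scheme} $\mathcal S=(B,C,\pi,R)$ consists of finite sets $B$, $C$, a map $\pi:C\to B$, and a reflexive symmetric relation $R$ on $C$. A \emph{challenge} is a pair $(T,b)$ with $T\subset\mathbb Z^k$ and $b:T\to B$ any map. A \emph{response} to it is a map $z:T\to C$ with $\pi(z_i)=b_i$ for all $i\in T$ and $z_i\,R\,z_j$ for all adjacent $i,j\in T$. A challenge is \emph{answerable} if it has a response.
\end{definition}

The challenger is not restricted at all; the responder must decorate each letter $b_i$ by a choice from $\pi^{-1}(b_i)$ so that neighboring choices are related. We now build a graph whose walk graph has diameter $n$ or $n+1$ according to whether all challenges are answerable.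

\begin{definition}
Let $\mathcal G_n(\mathcal S)$ be the graph with vertex set $\{v_0,\dots,v_n\}\sqcup B\sqcup C$ and exactly the following adjacencies, where $b,b'\in B$ and $c,c'\in C$:
\begin{itemize}
\item $v_j\sim v_j$ for $0\le j\le n$, and $v_j\sim v_{j+1}$ for $0\le j<n$;
\item $v_0\sim b$, and $b\sim b'$ (including $b=b'$);
\item $b\sim c$ iff $\pi(c)=b$; \quad $c\sim c'$ iff $c\,R\,c'$;
\item $v_0\sim c$, $v_1\sim c$, $v_2\sim c$.
\end{itemize}
\end{definition}

It is finite, has a loop at every vertex, and is connected because $v_0$ is adjacent to all of $B\cup C$. Think of $v_j$ as being at level $j$, of $B$ as being at level $0$ and of $C$ at level $1$. A walk of length $n$ from a challenge to the constant $v_n$ has no time to lose: it must rise by one level in each step, and from a letter $b$ the only way up is to some $c$ with $\pi(c)=b$, since $b\not\sim v_1$. So the first step must be a response. The edges $v_0c$ and $v_1c$ make sure that sites outside the challenge do not interfere, and $v_2c$ lets the walk go on.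

\begin{proposition}\label{prop:gadget}
$\operatorname{diam}(\mathcal G_n(\mathcal S)^d_{\mathrm{walk}})\in\{n,n+1\}$, and it equals $n$ if and only if all challenges of $\mathcal S$ are answerable.
\end{proposition}

\begin{proof}
Write $X$ for the hom-shift of $\mathcal G_n(\mathcal S)$.

\emph{Step 1: the diameter is at least $n$.} Put $\lambda(v_j)=j$, $\lambda(b)=0$, $\lambda(c)=1$. Going through the list of adjacencies, $|\lambda(u)-\lambda(u')|\le1$ whenever $u\sim u'$. So the constants $v_0$ and $v_n$ have distance at least $n$.

\emph{Step 2: an unanswerable challenge makes the diameter at least $n+1$.} Let $(T,b)$ be unanswerable; then $T\ne\emptyset$. Let $x$ be $b$ on $T$ and $v_0$ off $T$, and $y\equiv v_n$. Both are in $X$, as $B\cup\{v_0\}$ consists of pairwise adjacent looped vertices. Suppose there is a walk $x=g_0,\dots,g_N=y$ with $N\le n$. For $i\in T$ the level $\lambda(g_t(i))$ goes from $0$ to $n$ in steps of at most $1$. Hence $N=n$ and $\lambda(g_1(i))=1$, that is, $g_1(i)\in\{v_1\}\cup C$. Since $g_1(i)\sim b_i$ and $v_1\not\sim b_i$, we get $g_1(i)\in C$ and $\pi(g_1(i))=b_i$. As $g_1\in X$, adjacent sites $i,j\in T$ satisfy $g_1(i)\,R\,g_1(j)$. So $g_1|_T$ is a response, a contradiction.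

\emph{Step 3: the diameter is at most $n+1$.} We adapt the walk of Example~\ref{ex:path}. Put $\operatorname{ht}(v_j)=j$ and $\operatorname{ht}(u)=0$ for $u\in B\cup C$, and for $t\ge1$ put $m_t(u)=\max(\operatorname{ht}(u)-t,0)$. Then:
\begin{itemize}
\item[(F1)] $u\sim u'$ implies $|m_t(u)-m_t(u')|\le1$ for $t\ge1$. The only edges along which $\operatorname{ht}$ changes by more than $1$ are the edges $v_2c$, and there $m_t(v_2)\le1$ and $m_t(c)=0$.
\item[(F2)] $0\le m_t(u)-m_{t+1}(u)\le1$.
\item[(F3)] $u\sim v_{m_1(u)}$ for every vertex $u$: for $u=v_j$ this is $v_j\sim v_{\max(j-1,0)}$, and for $u\in B\cup C$ it is $u\sim v_0$.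
\end{itemize}
Let $x,y\in X$ and $N\in\{n,n+1\}$. Put $g_0=x$, $g_N=y$ and
\begin{equation}\label{eq:g}
g_t(i)=v_{\max(m_t(x_i),\,m_{N-t}(y_i))}\qquad(1\le t\le N-1).
\end{equation}
When two integers change by at most $1$, so does their maximum. Hence (F1) gives $g_t\in X$ for $1\le t\le N-1$, and (F2) shows that $g_t$ and $g_{t+1}$ are adjacent for $1\le t\le N-2$. Only the first and the last step need care.

Let $N=n+1$. Since $m_n\equiv0$, we have $g_1(i)=v_{m_1(x_i)}\sim x_i$ and $g_n(i)=v_{m_1(y_i)}\sim y_i$ by (F3). So $\operatorname{dist}(x,y)\le n+1$.

\emph{Step 4: if all challenges are answerable, the diameter is at most $n$.} Use \eqref{eq:g} with $N=n$. Now $m_{n-1}(y_i)$ is $1$ if $y_i=v_n$ and $0$ otherwise.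
\begin{itemize}
\item If $y_i\ne v_n$ or $m_1(x_i)\ge1$, then $g_1(i)=v_{m_1(x_i)}\sim x_i$.
\item If $y_i=v_n$ and $m_1(x_i)=0$, then $x_i\in\{v_0,v_1\}\cup B\cup C$ and $g_1(i)=v_1$, which is adjacent to $x_i$ unless $x_i\in B$.
\end{itemize}
So $g_0(i)\sim g_1(i)$ except for $i\in T_x:=\{i:x_i\in B,\ y_i=v_n\}$, and symmetrically $g_{n-1}(i)\sim g_n(i)$ except for $i\in T_y:=\{i:y_i\in B,\ x_i=v_n\}$. Responses are exactly what is needed to repair this. Choose responses $z$ to $(T_x,x|_{T_x})$ and $z'$ to $(T_y,y|_{T_y})$, and redefine
\[
g_1(i)=z_i\quad(i\in T_x),\qquad g_{n-1}(i)=z'_i\quad(i\in T_y).
\]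
For $n=2$ both changes concern $g_1$. They do not collide: $T_x\cap T_y=\emptyset$, and no $i\in T_x$ has a neighbor $j\in T_y$, because $x_i\in B$ and $x_j=v_n$ are not adjacent.

It remains to check the adjacencies that involve new values; by exchanging $x$ with $y$ and reversing time it suffices to look at $i\in T_x$.
\begin{itemize}
\item $z_i\sim x_i=g_0(i)$, since $\pi(z_i)=x_i$.
\item $g_2(i)=v_2\sim z_i$. For $n=2$ we have $g_2(i)=y_i=v_2$. For $n\ge3$, formula \eqref{eq:g} gives the index $\max(0,m_{n-2}(v_n))=2$, and $g_2(i)$ was not redefined, because $i\notin T_y$.
\item Let $j$ be a neighbor of $i$. If $j\in T_x$, then $z_i\sim z_j$ because $z$ is a response. If $j\notin T_x$, then $g_1(j)$ was not redefined (for $n=2$ because $j\notin T_y$). From $x_j\sim x_i\in B$ we get $x_j\in B\cup C\cup\{v_0\}$, so $m_1(x_j)=0$ and $g_1(j)\in\{v_0,v_1\}$; both vertices are adjacent to $z_i\in C$.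
\end{itemize}
So $g_0,\dots,g_n$ is a walk of length $n$, and $\operatorname{dist}(x,y)\le n$.
\end{proof}

The hypothesis $n\ge2$ is needed for there to be a layer strictly between the challenge and the constant $v_n$, which can hold the response, and a vertex $v_2$ to which the response moves on.

\section{Three kinds of response, and a first example}\label{sec:toy}

By Proposition~\ref{prop:gadget} we need schemes for which it is hard to tell whether all challenges are answerable. The relation $R$ is symmetric and blind to directions, so directions have to be part of the letters.

Let $\varepsilon_1,\dots,\varepsilon_k$ be the standard basis of $(\mathbb Z/3)^k$ and $\Lambda=\{\pm\varepsilon_1,\dots,\pm\varepsilon_k\}$; these are $2k$ distinct elements. All schemes below are made as follows.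

\begin{definition}\label{def:statuses}
Suppose given a finite set $B$ of letters, a label $p(b)\in(\mathbb Z/3)^k$ for each $b\in B$, and for each $b\in B$ and $\delta\in\Lambda$ a set $G_\delta(b)\subset B$ of letters, all with label $p(b)+\delta$. The sets $G_\delta(b)$ are the \emph{good sets} of $b$, and the letters in $G_\delta(b)$ are said to be good for $b$ in direction $\delta$. Suppose also that for each $b$ we are given a set of admitted \emph{statuses}, taken from the symbols $E_\delta$, $P_\delta$ ($\delta\in\Lambda$) and $U$. Let $C$ be the set of pairs $(b,s)$ with $s$ admitted for $b$, and $\pi(b,s)=b$. Two elements of $C$ \emph{conflict} if, in one of the two orders, they are $(b,s)$ and $(b',s')$ with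
\begin{itemize}
\item[(R1)] $s=E_\delta$ and $b'\in G_\delta(b)$ for some $\delta$, or
\item[(R2)] $s=P_\delta$, $b'\in G_\delta(b)$ and $s'=U$ for some $\delta$.
\end{itemize}
Let $c\,R\,c'$ mean that $c$ and $c'$ do not conflict.
\end{definition}

The relation $R$ is symmetric by definition, and reflexive because $b\notin G_\delta(b)$ (the labels differ). So this is a scheme. The statuses have the following meanings.
\begin{itemize}
\item $E_\delta$ (error): ``None of my neighbors is good in direction $\delta$.''
\item $P_\delta$ (pointer): ``The neighbor that is good in direction $\delta$ is itself in trouble.''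
\item $U$ (untroubled): ``I have nothing to report.''
\end{itemize}
A site with a pointer may point at a site that has a pointer itself. So pointers form chains, and an infinite chain of pointers is a legal way to report trouble.

\begin{example}[One seed]\label{ex:seed}
Let there be two letters for each label $p$: a shell letter $(p,\bullet)$, for which the statuses $U$ and all $E_\delta$ are admitted, and a seed $(p,*)$, for which all $E_\delta$ and all $P_\delta$ are admitted but not $U$. Put
\[
G_\delta(p,\bullet)=\{(p+\delta,\bullet),(p+\delta,*)\},\qquad G_\delta(p,*)=\{(p+\delta,\bullet)\}.
\]

\emph{An unanswerable challenge.} Let $T=\mathbb Z^k$, $b_0=(0,*)$, and $b_i=(i\bmod3,\bullet)$ for $i\ne0$. If $e$ is a unit vector and $\delta=e\bmod 3$, then $b_{i+e}\in G_\delta(b_i)$ for every $i$. So by (R1) no site can have a status $E_\delta$. Hence all shell sites have status $U$. The seed must have a status $P_\delta$, but the neighbor which is good in direction $\delta$ has status $U$, contrary to (R2). There is no response, and by Proposition~\ref{prop:gadget} the graph $\mathcal G_n$ of this scheme has a walk graph of diameter $n+1$.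

\emph{A small damage makes it answerable.} Keep the same letters, but only on $T=\{0\}\cup\{\pm e_1,\dots,\pm e_k\}$. The seed still finds a good neighbor in every direction. But a site $e\in T\setminus\{0\}$ has only one neighbor in $T$, namely $0$, so with $\delta=e\bmod3$ it has no neighbor that is good in direction $\delta$ (the label $0$ is not $2\delta$). Give $e$ the status $E_\delta$, and give the seed any status $P_{\delta'}$. Nobody has status $U$, and we have a response. Here the pointer is indispensable: the seed itself sees no error, but its neighbors do.
\end{example}

In this example a seed demands a correctly labeled neighborhood, and an unanswerable challenge exists for trivial reasons. To encode a computation, we replace the seed by a finite rectangle filled with tiles that obey local rules. Only one site of the rectangle, its lower left corner, will be refused the status $U$. The trouble that it has to report may lie anywhere in the rectangle, so pointers must be able to run through it.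

\section{Framed rectangles}\label{sec:tiles}

A \emph{tile system} $\mathcal T=(A,\mathsf h,\mathsf v,A_{\mathrm{left}},A_{\mathrm{right}},A_{\mathrm{bot}},A_{\mathrm{top}})$ consists of a finite set $A$ of tiles, relations $\mathsf h,\mathsf v\subset A\times A$ and four subsets of $A$. A \emph{framed rectangle} is a map
\[
a:\{0,\dots,K-1\}\times\{0,\dots,L-1\}\to A\qquad(K,L\ge1)
\]
with $a(m,l)\,\mathsf h\,a(m+1,l)$ and $a(m,l)\,\mathsf v\,a(m,l+1)$ wherever both sides are defined, with left column in $A_{\mathrm{left}}$, right column in $A_{\mathrm{right}}$, bottom row in $A_{\mathrm{bot}}$ and top row in $A_{\mathrm{top}}$.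

Turing machines here are deterministic with a one-way infinite tape. Moving left from the first cell is a crash, which counts as not halting. Blank-tape halting is undecidable (and $\Sigma^0_1$-complete) in this model too: a machine with a two-way infinite tape is simulated on a two-track one-way tape whose first cell is marked in the first step, and this simulation never crashes.

\begin{lemma}\label{lem:TM}
From a Turing machine $M$ one can compute a tile system $\mathcal T_M$ that has a framed rectangle if and only if $M$ halts on the blank tape.
\end{lemma}

Row $t$ of the rectangle will be the tape at time $t$. A vertical relation sees only one tile of the row below, whereas the new content of a cell depends on three old ones; so each tile also stores the contents of its two neighbors. ``The top row contains the halting state'' is not a condition on single tiles; so a bit carries this information to the right end of the row.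

\begin{proof}
Let $M$ have cells $1,2,\dots$, state set $Q$, initial state $q_{\mathrm{in}}$, halting state $q_{\mathrm{halt}}$, tape alphabet $\Gamma$ with blank $\sqcup$, and transition function $\theta:(Q\setminus\{q_{\mathrm{halt}}\})\times\Gamma\to Q\times\Gamma\times\{-1,+1\}$. Put $\Sigma=\Gamma\sqcup(Q\times\Gamma)$. The content of a cell is $(q,g)$ if its symbol is $g$ and the head is there in state $q$; it is $g$ if the head is elsewhere. Call the elements of $\{q_{\mathrm{halt}}\}\times\Gamma$ \emph{halted}. Let $\alpha,\beta,\gamma$ be the contents of the cell to the left of a given cell, of the cell itself, and of the cell to its right, where $\#$ stands for a cell outside the range considered. As long as the head does not enter from outside the range, the content of the given cell one step later is $f(\alpha,\beta,\gamma)$, where $f:(\Sigma\cup\{\#\})\times\Sigma\times(\Sigma\cup\{\#\})\to\Sigma$ is given by: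
\begin{itemize}
\item if $\beta$ is halted, then $f(\alpha,\beta,\gamma)=\beta$;
\item if $\beta=(q,g)$ with $q\ne q_{\mathrm{halt}}$ and $\theta(q,g)=(q',g',\cdot)$, then $f(\alpha,\beta,\gamma)=g'$;
\item if $\beta=g\in\Gamma$: if $\alpha=(q,g_1)$ with $q\ne q_{\mathrm{halt}}$ and $\theta(q,g_1)=(q',g_1',+1)$, then $f(\alpha,\beta,\gamma)=(q',g)$; otherwise, if $\gamma=(q,g_1)$ with $q\neq q_{\mathrm{halt}}$ and $\theta(q,g_1)=(q',g_1',-1)$, then $f(\alpha,\beta,\gamma)=(q',g)$; otherwise $f(\alpha,\beta,\gamma)=g$.
\end{itemize}
Let the tiles be the quadruples $(\alpha,\beta,\gamma,\chi)\in(\Sigma\cup\{\#\})\times\Sigma\times(\Sigma\cup\{\#\})\times\{0,1\}$, and let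
\begin{itemize}
\item $(\alpha,\beta,\gamma,\chi)\,\mathsf h\,(\alpha',\beta',\gamma',\chi')$ iff $\gamma=\beta'$, $\alpha'=\beta$, and [$\chi'=1$ iff $\chi=1$ or $\beta'$ is halted];
\item $(\alpha,\beta,\gamma,\chi)\,\mathsf v\,(\alpha',\beta',\gamma',\chi')$ iff $\beta'=f(\alpha,\beta,\gamma)$;
\item $A_{\mathrm{left}}$: $\alpha=\#$, and [$\chi=1$ iff $\beta$ is halted]; \quad $A_{\mathrm{right}}$: $\gamma=\#$;
\item $A_{\mathrm{bot}}$: ($\alpha=\#$ and $\beta=(q_{\mathrm{in}},\sqcup)$) or ($\alpha\ne\#$ and $\beta=\sqcup$);
\item $A_{\mathrm{top}}$: $\gamma\ne\#$ or $\chi=1$.
\end{itemize}

Consider a framed rectangle of width $K$. In each row $\alpha$ is the middle component of the tile to the left, and is $\#$ exactly in the left column; $\gamma$ is the middle component of the tile to the right, and is $\#$ exactly in the right column; and $\chi=1$ at the right end iff some middle component of the row is halted. The middle components of row $0$ are $(q_{\mathrm{in}},\sqcup),\sqcup,\dots,\sqcup$. By induction on $t$, if the head is in the cells $1,\dots,K$ at all times up to $t$, the middle components of row $t$ are the contents of these cells at time $t$ (a halted configuration being repeated). If the head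 leaves these cells for the first time at time $t$, to the right or by a crash, the definition of $f$ shows that row $t$ and all later rows contain no head, and in particular no halted symbol. Now the top right tile has $\gamma=\#$, so $A_{\mathrm{top}}$ forces $\chi=1$ there, and a halted symbol occurs in the top row. So the top row shows true contents of the cells, and $M$ halts.

Conversely, if $M$ halts at time $\tau$, the head stays in cells $1,\dots,\tau+1$ during times $0,\dots,\tau$. The contents of these cells at these times, with the components $\alpha,\gamma,\chi$ that the conditions above force, form a framed rectangle.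
\end{proof}

\section{The scheme of a tile system}\label{sec:scheme}

Fix a tile system $\mathcal T$. We define a scheme $\mathcal S(\mathcal T)$ in the manner of Definition~\ref{def:statuses}. A correct picture is a framed rectangle in the plane of the first two coordinates (the \emph{core}), surrounded in all directions by \emph{shell} letters. Each core letter carries a tile $a$ and a set $\varphi$ of \emph{flags}, which tell on which sides of the rectangle the site lies.

\medskip\noindent\textbf{Letters.} Put
\[
A_{-\varepsilon_1}=A_{\mathrm{left}},\quad A_{\varepsilon_1}=A_{\mathrm{right}},\quad A_{-\varepsilon_2}=A_{\mathrm{bot}},\quad A_{\varepsilon_2}=A_{\mathrm{top}},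
\]
\[
\hat A=\bigl\{(a,\varphi): a\in A,\ \varphi\subset\{\pm\varepsilon_1,\pm\varepsilon_2\},\ a\in A_\delta\text{ for all }\delta\in\varphi\bigr\},\qquad
B=(\mathbb Z/3)^k\times(\hat A\sqcup\{\bullet\}).
\]
The first component of a letter is its label. The letters $(p,\bullet)$ are \emph{shell}, the others \emph{core}.

For a core letter $b=(p,(a,\varphi))$ the set $\Lambda$ is the disjoint union of
\begin{align*}
S(b)&=\varphi\cup\{\pm\varepsilon_j:j\ge3\}&&\text{(shell directions),}\\
F(b)&=\{\varepsilon_1,\varepsilon_2\}\setminus\varphi&&\text{(forward directions),}\\
&\phantom{{}={}}\{-\varepsilon_1,-\varepsilon_2\}\setminus\varphi&&\text{(backward directions).}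
\end{align*}
Call $b$ a \emph{corner} letter if $-\varepsilon_1,-\varepsilon_2\in\varphi$, that is, if it has no backward directions.

\medskip\noindent\textbf{Compatibility.} We say that $(a',\varphi')$ is
\begin{itemize}
\item \emph{$\varepsilon_1$-compatible} with $(a,\varphi)$ iff $a\,\mathsf h\,a'$, $\varepsilon_1\notin\varphi$, $-\varepsilon_1\notin\varphi'$ and $\varphi\cap\{\pm\varepsilon_2\}=\varphi'\cap\{\pm\varepsilon_2\}$;
\item \emph{$\varepsilon_2$-compatible} with $(a,\varphi)$ iff $a\,\mathsf v\,a'$, $\varepsilon_2\notin\varphi$, $-\varepsilon_2\notin\varphi'$ and $\varphi\cap\{\pm\varepsilon_1\}=\varphi'\cap\{\pm\varepsilon_1\}$;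
\item \emph{$-\varepsilon_j$-compatible} with $(a,\varphi)$ iff $(a,\varphi)$ is $\varepsilon_j$-compatible with $(a',\varphi')$ ($j=1,2$).
\end{itemize}
The conditions on flags make the sides straight: along a row the flags for top and bottom do not change, along a column those for left and right do not change.

\medskip\noindent\textbf{Good sets.} For $\delta\in\Lambda$ let
\begin{itemize}
\item $G_\delta(p,\bullet)=\{p+\delta\}\times(\hat A\sqcup\{\bullet\})$;
\item $G_\delta(b)=\{(p+\delta,\bullet)\}$ if $b=(p,\hat a)$ is core and $\delta\in S(b)$;
\item $G_\delta(b)=\{(p+\delta,\hat a'):\hat a'\text{ is $\delta$-compatible with }\hat a\}$ if $b=(p,\hat a)$ is core and $\delta\notin S(b)$; in this case $\delta\in\{\pm\varepsilon_1,\pm\varepsilon_2\}$.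
\end{itemize}

\medskip\noindent\textbf{Statuses.} For shell letters, all $E_\delta$ and $U$ are admitted. For a core letter $b$, all $E_\delta$ and the $P_\delta$ with $\delta\in S(b)\cup F(b)$ are admitted, and also $U$ if $b$ is not a corner letter.

\medskip
Why are pointers in backward directions excluded? If $i$ and $i+e_1$ are core sites of a correct picture, the statuses $P_{\varepsilon_1}$ at $i$ and $P_{-\varepsilon_1}$ at $i+e_1$ would support each other without any error being present. Pointers between core sites that only go right and up cannot run in circles in a correct picture. The price is paid in Section~\ref{sec:converse}: when pointers report no trouble, nothing is known directly about the backward directions.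

\begin{proposition}\label{prop:unanswerable}
If $\mathcal T$ has a framed rectangle, then $\mathcal S(\mathcal T)$ has an unanswerable challenge.
\end{proposition}

\begin{proof}
Let $a$ be a framed rectangle of width $K$ and height $L$, and let $T=\mathbb Z^k$. For $i=(m,l,0,\dots,0)$ with $0\le m<K$ and $0\le l<L$ put $b_i=(i\bmod 3,(a(m,l),\varphi))$, where
\[
-\varepsilon_1\in\varphi\iff m=0,\quad \varepsilon_1\in\varphi\iff m=K-1,\quad -\varepsilon_2\in\varphi\iff l=0,\quad \varepsilon_2\in\varphi\iff l=L-1 ,
\]
and $\varphi$ has no other elements. The pair $(a(m,l),\varphi)$ is in $\hat A$ since the rectangle is framed. For all other $i$ put $b_i=(i\bmod3,\bullet)$. See Figure~\ref{fig:rect}.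

\emph{There is no error.} We claim that $b_{i+e}\in G_\delta(b_i)$ for every site $i$ and unit vector $e$, with $\delta=e\bmod3$. The labels are right. If $i$ is shell, nothing else is required. If $i$ is core and $\delta\in S(b_i)$, then $i+e$ lies outside the rectangle and is shell. If $i$ is core and $\delta\notin S(b_i)$, then $i+e$ lies in the rectangle. For $\delta=\varepsilon_1$ the tiles are related by $\mathsf h$, the left site has $m\ne K-1$, the right site has $m\neq0$, and the flags $\pm\varepsilon_2$ depend only on $l$; so the letter at $i+e$ is $\varepsilon_1$-compatible. For $\delta=\varepsilon_2$ the tiles are related by $\mathsf v$, the lower site has $l\ne L-1$, the upper site has $l\ne0$, and the flags $\pm\varepsilon_1$ depend only on $m$. For $\delta=-\varepsilon_1,-\varepsilon_2$ exchange the roles of the two sites.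

\emph{There is no response.} Suppose $z$ is a response. By (R1) no status $E_\delta$ occurs, so all shell sites have status $U$. Let $i$ be a core site with a status $P_\delta$, and let $e\equiv\delta$ be the corresponding unit vector. By (R2) the status of $i+e$ is not $U$. So $i+e$ is not shell; therefore $\delta\in F(b_i)$ and $e\in\{e_1,e_2\}$, and $i+e$ is a core site whose status is neither $U$ nor some $E_{\delta'}$, hence again some $P_{\delta'}$. Now the corner site $0$ must have some status $P_\delta$, since $U$ is not admitted there. We obtain an infinite path with steps $e_1,e_2$ inside a finite rectangle, a contradiction.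
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {-1,0,1,2,3}
  \foreach \y in {-1,0,1,2}
    \draw (\x,\y) circle (0.13);
\foreach \x in {0,1,2}
  \foreach \y in {0,1}
    \filldraw[fill=gray!25] (\x-0.22,\y-0.22) rectangle (\x+0.22,\y+0.22);
\filldraw[fill=gray!90] (-0.22,-0.22) rectangle (0.22,0.22);
\draw[->,thick] (0.27,0) -- (0.73,0);
\draw[->,thick] (1,0.27) -- (1,0.73);
\draw[->,thick] (1.27,1) -- (1.73,1);
\draw[->,thick,dashed] (2.27,1) -- (2.82,1);
\end{tikzpicture}
\caption{The picture drawn from a framed rectangle of width $3$ and height $2$, for $k=2$. Squares are core sites, circles are shell sites (continuing in all directions), and the dark square is the corner. No site sees an error, so every circle is untroubled. The corner must point at a neighbor, and so must every square that is pointed at. Pointers between squares go right or up, so the chain of pointers has to leave the rectangle (dashed), but pointing at an untroubled site is forbidden.}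
\label{fig:rect}
\end{figure}

\section{Without framed rectangles all challenges are answerable}\label{sec:converse}

\begin{proposition}\label{prop:answerable}
If $\mathcal T$ has no framed rectangle, then every challenge of $\mathcal S(\mathcal T)$ is answerable.
\end{proposition}

The whole section is devoted to the proof. The responder lets every site claim an error if it can, and lets corners send pointers along forward directions to a place where trouble is visible. If some corner finds no route for its pointers, then the picture around it must be correct, and we read off a framed rectangle.

Fix a challenge $(T,b)$ and write $p_i$ for the label of $b_i$. A site $i\in T$ is called shell, core or corner if $b_i$ is.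

\subsection{Faulty sites and local coordinates}

Call $i\in T$ \emph{faulty} if for some $\delta\in\Lambda$ no neighbor $j\in T$ of $i$ has $b_j\in G_\delta(b_i)$. These are the sites that can safely claim an error.

Let $i$ be nonfaulty. The $2k$ sets $G_\delta(b_i)$ are pairwise disjoint, since their labels differ, and each of them contains the letter of some neighbor of $i$ in $T$. As $i$ has only $2k$ neighbors in $\mathbb Z^k$, all of them lie in $T$, and there is a bijection
\[
\nu_i:\Lambda\to\{\pm e_1,\dots,\pm e_k\}
\]
such that $i+\nu_i(\delta)$ is the unique neighbor of $i$ with label $p_i+\delta$; its letter is in $G_\delta(b_i)$. We call it the \emph{$\delta$-neighbor} of $i$.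

So a nonfaulty site has its own idea of directions. This idea may be absurd. For $k=2$, let $0$ be a shell site with label $0$ and give its neighbors $e_1,e_2,-e_1,-e_2$ shell letters with labels $\varepsilon_1,-\varepsilon_1,\varepsilon_2,-\varepsilon_2$. Then $0$ is nonfaulty, although $\nu_0(\varepsilon_1)=e_1$ and $\nu_0(-\varepsilon_1)=e_2$. The next lemma shows that this cannot happen if the neighbors are nonfaulty as well: going around unit squares forces the coordinates to be sensible, and to agree at neighboring sites.

\begin{lemma}\label{lem:coord}
Let $i$ be nonfaulty with all its neighbors nonfaulty. Then $\nu_i(-\delta)=-\nu_i(\delta)$ for all $\delta\in\Lambda$, and $\nu_j=\nu_i$ for every neighbor $j$ of $i$.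
\end{lemma}

\begin{proof}
Let $j=i+e$ be a neighbor of $i$, where $e=\nu_i(\delta)$. The site $i$ is a neighbor of $j$ with label $p_j-\delta$, so
\begin{equation}\label{eq:back}
\nu_j(-\delta)=-e .
\end{equation}

Let $e'\ne\pm e$ be another unit vector, $e'=\nu_i(\delta')$, and $j'=i+e'$. The site $q=i+e+e'$ is a neighbor of both $j$ and $j'$, and lies in $T$ because $j$ is nonfaulty. Put $\eta=\nu_j^{-1}(e')$ and $\eta'=\nu_{j'}^{-1}(e)$. Computing $p_q$ along the two ways around the square gives
\[
\delta+\eta=p_q-p_i=\delta'+\eta' .
\]
By \eqref{eq:back} and $e'\ne-e$ we have $\eta\ne-\delta$; likewise $\eta'\ne-\delta'$. So this sum is not $0$. A nonzero sum of two elements of $\Lambda$ either has one nonzero coordinate, and then the two summands are equal and the sum, being twice the summand, is its negative; or it has two nonzero coordinates, and then it determines the unordered pair of its summands. The first case would give $-\delta=-\delta'$, but $\delta\neq\delta'$ because $e\ne e'$. (Here we use that the labels are modulo $3$. Modulo $4$ we would have $2\varepsilon_j=-2\varepsilon_j$, and the conclusion could not be drawn.) So $\{\delta,\eta\}=\{\delta',\eta'\}$, with $\delta$ and $\eta$ on different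 axes, and $\delta\ne\delta'$ gives
\begin{equation}\label{eq:square}
\eta=\delta',\qquad\text{that is,}\quad \nu_j(\delta')=e',\qquad\text{and}\quad\delta'\ne\pm\delta .
\end{equation}

The unit vector $\nu_i(-\delta)$ is not $e$. If it were different from $-e$ as well, we could take it for $e'$, so $\delta'=-\delta$, contrary to \eqref{eq:square}. Hence $\nu_i(-\delta)=-e$, which is the first claim.

For the second claim, let $\delta'\in\Lambda$ with $\delta'\ne\pm\delta$. By the first claim and injectivity, $e'=\nu_i(\delta')\ne\pm e$, so \eqref{eq:square} gives $\nu_j(\delta')=\nu_i(\delta')$. Further, $\nu_j(-\delta)=-e=\nu_i(-\delta)$ by \eqref{eq:back}. Thus the bijections $\nu_i,\nu_j$ agree everywhere except possibly at $\delta$, hence also there.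
\end{proof}

\subsection{Live sites, and a response when all corners are live}

A \emph{forward walk} is a finite or infinite sequence $i_0,i_1,\dots$ of core sites such that each $i_l$ that has a successor is nonfaulty, and $i_{l+1}$ is the $\delta$-neighbor of $i_l$ for some $\delta\in F(b_{i_l})$. A single core site is a forward walk. The $\delta$-neighbor of a nonfaulty core site for a forward direction $\delta$ is automatically core, by the definition of the good sets.

Forward walks are the possible routes of pointers. A route is useful if it never ends, or if it ends at a site that is in trouble or can point at trouble in the shell. Accordingly, a core site $i$ is \emph{live} if some forward walk starting at $i$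
\begin{itemize}
\item is infinite, or
\item ends in a faulty site, or
\item ends in a nonfaulty site one of whose $\delta$-neighbors, with $\delta$ a shell direction, is faulty.
\end{itemize}

\begin{lemma}\label{lem:respond}
If all corner sites are live, then $(T,b)$ is answerable.
\end{lemma}

\begin{proof}
Assign statuses as follows.
\begin{itemize}
\item A faulty site gets $E_\delta$, for some $\delta$ witnessing that it is faulty.
\item For a live nonfaulty core site $i$, fix a forward walk witnessing that it is live. If the walk has a first step, in direction $\delta\in F(b_i)$, then $i$ gets $P_\delta$; the $\delta$-neighbor of $i$ is again live, by the rest of the walk. If the walk consists of $i$ only, then, since $i$ is nonfaulty, there is $\delta\in S(b_i)$ for which the $\delta$-neighbor of $i$ is faulty, and $i$ gets $P_\delta$.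
\item All other sites get $U$. These are nonfaulty shell sites and core sites that are not live; by assumption none is a corner, so $U$ is admitted.
\end{itemize}
There is no conflict (R1), because a site with status $E_\delta$ has no neighbor in $T$ whose letter is good in direction $\delta$. If $i$ has status $P_\delta$, its only neighbor with letter in $G_\delta(b_i)$ is its $\delta$-neighbor, which is faulty or live and therefore does not have status $U$. So there is no conflict (R2).
\end{proof}

\subsection{A corner that is not live sees a framed rectangle}

\begin{lemma}\label{lem:trace}
If some corner site is not live, then $\mathcal T$ has a framed rectangle.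
\end{lemma}

\begin{proof}
Let $o$ be a corner site that is not live, and call a site \emph{reachable} if it lies on a forward walk starting at $o$; cutting off the walk, we may let it end there. There is no infinite forward walk starting at $o$. Since $o$ is not live, every reachable site $i$
\begin{itemize}
\item is core and nonfaulty;
\item has nonfaulty $\delta$-neighbors for all shell directions $\delta\in S(b_i)$;
\item has nonfaulty $\delta$-neighbors for all forward directions $\delta\in F(b_i)$, since these neighbors are reachable.
\end{itemize}
Call a nonfaulty site \emph{clean} if all its neighbors are nonfaulty, so that Lemma~\ref{lem:coord} applies. About the backward neighbors of reachable sites we know nothing as yet. But: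
\begin{equation}\label{eq:clean}
\parbox{0.82\linewidth}{a reachable site with flag set $\varphi$ is clean as soon as, for each of $\delta=-\varepsilon_1,-\varepsilon_2$, either $\delta\in\varphi$ or its $\delta$-neighbor is nonfaulty.}
\end{equation}
In particular the corner $o$ is clean. The plan is to explore the rectangle from $o$, row by row and from left to right, so that the backward neighbors of each new site have been visited before.

Let $\nu=\nu_o$. By Lemma~\ref{lem:coord}, $\nu(-\delta)=-\nu(\delta)$ for all $\delta$. Put $o_{m,l}=o+m\,\nu(\varepsilon_1)+l\,\nu(\varepsilon_2)$, and write $\varphi_{m,l}$ for the flag set at $o_{m,l}$ when this is a core site. When $i=o_{m,l}$ is nonfaulty, write $\nu_{m,l}$ for the bijection $\nu_i$.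

\emph{The bottom row.} Suppose $o_{m,0}$ is reachable and clean, with $\nu_{m,0}=\nu$ and $-\varepsilon_2\in\varphi_{m,0}$. This is true for $m=0$. If $\varepsilon_1\notin\varphi_{m,0}$, then $\varepsilon_1$ is a forward direction and $o_{m+1,0}$ is the $\varepsilon_1$-neighbor of $o_{m,0}$. So it is reachable; $\nu_{m+1,0}=\nu$ by Lemma~\ref{lem:coord}; and $-\varepsilon_2\in\varphi_{m+1,0}$ by $\varepsilon_1$-compatibility. Its $-\varepsilon_1$-neighbor is $o_{m+1,0}-\nu(\varepsilon_1)=o_{m,0}$, which is nonfaulty. By \eqref{eq:clean}, $o_{m+1,0}$ is clean, and we can continue with $m+1$. This cannot go on forever, as there is no infinite forward walk starting at $o$. So there is $K\ge1$ with $\varepsilon_1\in\varphi_{K-1,0}$ and $\varepsilon_1\notin\varphi_{m,0}$ for $0\le m<K-1$.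

\emph{From one row to the next.} Suppose that for $0\le m<K$ the sites $o_{m,l}$ are reachable and clean, with $\nu_{m,l}=\nu$, that $-\varepsilon_1\in\varphi_{0,l}$, and that $\varepsilon_1\in\varphi_{m,l}$ iff $m=K-1$. For $l=0$ this has just been shown ($-\varepsilon_1\in\varphi_{0,0}$ because $o$ is a corner). For $m<K-1$ the site $o_{m+1,l}$ is the $\varepsilon_1$-neighbor of $o_{m,l}$, and $\varepsilon_1$ is a forward direction there; so the letters at these sites are $\varepsilon_1$-compatible. Consequently $\varphi_{m,l}\cap\{\pm\varepsilon_2\}$ does not depend on $m$.

If $\varepsilon_2\in\varphi_{m,l}$ for all $m$, stop and put $L=l+1$. Otherwise $\varepsilon_2\notin\varphi_{m,l}$ for all $m$. Then each $o_{m,l+1}$, $0\le m<K$, is the $\varepsilon_2$-neighbor of $o_{m,l}$, in a forward direction. So it is reachable; $\nu_{m,l+1}=\nu$ by Lemma~\ref{lem:coord}; its letter is $\varepsilon_2$-compatible with the letter at $o_{m,l}$; and therefore $\varphi_{m,l+1}\cap\{\pm\varepsilon_1\}=\varphi_{m,l}\cap\{\pm\varepsilon_1\}$. In particular $-\varepsilon_1\in\varphi_{0,l+1}$, and $\varepsilon_1\in\varphi_{m,l+1}$ iff $m=K-1$. To see that $o_{m,l+1}$ is clean we check \eqref{eq:clean}. Its $-\varepsilon_2$-neighbor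 is $o_{m,l}$, which is nonfaulty. For $m=0$ we have $-\varepsilon_1\in\varphi_{0,l+1}$; for $m\ge1$ its $-\varepsilon_1$-neighbor is $o_{m-1,l+1}$, which is reachable and hence nonfaulty. So the hypotheses hold for row $l+1$. The process stops, because $o_{0,0},o_{0,1},\dots$ is a forward walk starting at $o$ and cannot be infinite.

\emph{The rectangle.} For $0\le m<K$ and $0\le l<L$ let $a(m,l)$ be the tile at $o_{m,l}$. Horizontally consecutive tiles are in $\mathsf h$ and vertically consecutive tiles are in $\mathsf v$, by the compatibilities just noted. Moreover
\[
-\varepsilon_1\in\varphi_{0,l},\qquad \varepsilon_1\in\varphi_{K-1,l},\qquad -\varepsilon_2\in\varphi_{m,0},\qquad \varepsilon_2\in\varphi_{m,L-1},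
\]
so by the definition of $\hat A$ the left column lies in $A_{\mathrm{left}}$, the right column in $A_{\mathrm{right}}$, the bottom row in $A_{\mathrm{bot}}$ and the top row in $A_{\mathrm{top}}$. Thus $a$ is a framed rectangle.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:answerable}]
If $\mathcal T$ has no framed rectangle, then all corner sites are live by Lemma~\ref{lem:trace}, and $(T,b)$ is answerable by Lemma~\ref{lem:respond}.
\end{proof}

\begin{remark}
The shell is what makes the sites on the sides of the rectangle clean. Because a core letter demands shell letters in its shell directions, and pointers into the shell are admitted, a corner that is not live vouches also for the neighbors of the rectangle outside it, including those in the directions $\pm\varepsilon_j$ with $j\ge3$.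
\end{remark}

\section{Conclusion of the proof, and strengthenings}\label{sec:final}

\subsection{Undecidability}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $d\ge3$, $n\ge2$, and put $\mathcal H_n(M)=\mathcal G_n(\mathcal S(\mathcal T_M))$. This graph is finite, connected, computable from $M$, and has a loop at every vertex. By Lemma~\ref{lem:TM}, $M$ halts on the blank tape iff $\mathcal T_M$ has a framed rectangle. By Propositions~\ref{prop:unanswerable} and~\ref{prop:answerable} this holds iff $\mathcal S(\mathcal T_M)$ has an unanswerable challenge, and by Proposition~\ref{prop:gadget} iff the diameter of $\mathcal H_n(M)^d_{\mathrm{walk}}$ is $n+1$; otherwise the diameter is $n$. An algorithm that decides whether the diameter is $n$, even only on graphs of this form, would decide the halting problem.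
\end{proof}

Together with part (A) this proves the last sentence of Theorem~\ref{thm:main}.

\subsection{Graphs without loops}

The loops of $\mathcal H_n(M)$ can be removed by taking a product with a complete graph that has sufficiently many vertices.

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)(i)]
Let $\mathcal H=\mathcal H_n(M)$, let $D\in\{n,n+1\}$ be the diameter of $\mathcal H^d_{\mathrm{walk}}$, and let $r=2k+3$. Let $K_r$ be the complete graph without loops on $\mathbb Z/r$, and let $\mathcal H'=\mathcal H\times K_r$, with $(u,a)\sim(v,a')$ iff $u\sim v$ and $a\ne a'$. This graph has no loops. It is connected: moving along an edge of $\mathcal H$ or staying at a vertex of $\mathcal H$ by its loop, one can change the second coordinate to any other value. A homomorphism to $\mathcal H'$ is a pair of homomorphisms to $\mathcal H$ and $K_r$, so $X^k_{\mathcal H'}=X^k_{\mathcal H}\times X^k_{K_r}$, and walks of length $N$ for $\mathcal H'$ are pairs of walks of length $N$.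

We claim that any two points $\sigma,\sigma'$ of $X^k_{K_r}$ (proper colorings of $\mathbb Z^k$) are joined by walks of every length $N\ge2$. The colorings $\sigma$ and $\sigma+1$ are adjacent; alternate between them for $N-2$ steps and let $\sigma''$ be the coloring reached. Choose a proper coloring $\rho$ with $\rho_i\ne\sigma''_i$ and $\rho_i\neq\sigma'_i$ for all $i$, greedily along an enumeration of $\mathbb Z^k$: at each site at most $2+2k<r$ colors are forbidden. The last two steps are $\sigma''\to\rho\to\sigma'$.

Since $\mathcal H$ has a loop at every vertex, each $x\in X^k_{\mathcal H}$ is adjacent to itself, so $x,y\in X^k_{\mathcal H}$ are joined by walks of every length at least $\operatorname{dist}(x,y)$, in particular of length $D$. As $D\ge2$, any two points of $X^k_{\mathcal H'}$ are therefore joined by a walk of length $D$. Conversely, if $\operatorname{dist}(x,y)=D$ and $\sigma\in X^k_{K_r}$, then projection to the first coordinate shows that $(x,\sigma)$ and $(y,\sigma)$ have distance at least $D$. So the diameter for $\mathcal H'$ is $D$, and $M\mapsto\mathcal H_n(M)\times K_r$ is a reduction as in (B) with loopless graphs.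
\end{proof}

\subsection{Position in the arithmetical hierarchy}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)(ii)]
Part (B) reduces non-halting to the set $\{\operatorname{diam}\le n\}$, so this set is $\Pi^0_1$-hard. To see that it is $\Pi^0_1$, we show that the diameter exceeds $n$ if and only if
\begin{equation}\label{eq:witness}
\parbox{0.82\linewidth}{there are $m\ge1$ and homomorphisms $u,w:[-m,m]^k\to\mathcal H$ such that for no $N\le n$ is there a filling of thickness $N$ between $u$ and $w$.}
\end{equation}
Such $m,u,w$ can be searched for, so the set of $\mathcal H$ with diameter greater than $n$ is r.e.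

Suppose \eqref{eq:witness} holds. Let $\mathbb Z\to[-m,m]$ be the folding map, which is the identity on $[-m,m]$, has period $4m$, and runs back from $m$ to $-m$ on $[m,3m]$. It takes adjacent integers to adjacent integers, so applying it to each coordinate gives a homomorphism $\mathbb Z^k\to[-m,m]^k$ that is the identity on the box. Composing $u$ and $w$ with it gives $x,y\in X$ that extend $u$ and $w$. A walk of length $N\le n$ from $x$ to $y$ would restrict to a filling of thickness $N$ between $u$ and $w$. So $\operatorname{dist}(x,y)>n$.

Conversely, let $\operatorname{dist}(x,y)>n$. By Lemma~\ref{lem:compact}, for each $N\le n$ there is a box $[-m_N,m_N]^k$ such that the restrictions of $x$ and $y$ to it have no filling of thickness $N$ between them; this remains true for larger boxes. So \eqref{eq:witness} holds with $m=\max(1,m_0,\dots,m_n)$ and the restrictions of $x$ and $y$.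
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)(iii)]
We have $\{\operatorname{diam}=n\}=\{\operatorname{diam}\le n\}\setminus\{\operatorname{diam}\le n-1\}$.

Let $n=2$. The set $\{\operatorname{diam}\le2\}$ is $\Pi^0_1$ by (ii), and $\{\operatorname{diam}\le1\}$ is decidable by Proposition~\ref{prop:small}. So $\{\operatorname{diam}=2\}$ is $\Pi^0_1$. It is $\Pi^0_1$-hard by (B).

Let $n\ge3$. By (ii) for $n$ and for $n-1\ge2$, the set $\{\operatorname{diam}=n\}$ is the intersection of a $\Pi^0_1$ set and a $\Sigma^0_1$ set. By (B) for $n$, the machine $M$ does not halt iff $\operatorname{diam}(\mathcal H_n(M)^d_{\mathrm{walk}})=n$; this gives $\Pi^0_1$-hardness. By (B) for $n-1$, the machine $M$ halts iff $\operatorname{diam}(\mathcal H_{n-1}(M)^d_{\mathrm{walk}})=n$; this gives $\Sigma^0_1$-hardness. Hence neither $\{\operatorname{diam}=n\}$ nor its complement is r.e.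
\end{proof}

\begin{thebibliography}{9}
\bibitem{CM} Nishant Chandgotia and Brian Marcus, \emph{Mixing Properties for Hom-Shifts and the Distance between Walks on Associated Graphs}, arXiv:1607.08357 (2016).
\end{thebibliography}

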